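
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Rational varieties whose smooth hyperplane sections\\ omit prescribed geometric genera}


\begin{abstract}
A conjecture from the paper ``Gaps for geometric genera'' of Ciliberto, Flamini
and Zaidenberg says that for every smooth rational variety $X$ of dimension
$n+1$, every very ample $L$ on $X$, every $1\le s\le n-1$ and every $g\ge 0$,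
some smooth member of $|L|$ carries an $s$-dimensional subvariety of geometric
genus $g$. We disprove this for every $n\ge 2$. In the smallest example $X$ is the
blow-up of $\mathbb P^3$ along the complete intersection of two very general
surfaces of degree $10$, with hyperplane class $H$ and exceptional divisor $E$,
and $L=11H-E$: no smooth member of $|L|$ contains a curve of geometric genus $1$.
Iterating the construction we exclude, for any given $G$, all genera
$1\le g\le G$ in all dimensions $\lfloor n/2\rfloor\le s\le n-1$ at once. For
$n\ge 3$ a two-step iteration excludes all genera $0\le g\le G$ in dimension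
$s=n-1$.
\end{abstract}

\section{Introduction}

\subsection*{The question}

All varieties are complex and projective, and subvarieties are irreducible. The
\emph{geometric genus} of an irreducible variety $S$ is
$p_g(S)=h^0(\tilde S,K_{\tilde S})$, where $\tilde S\to S$ is any
desingularization. It is a birational invariant, and for a curve it is the genus
of the normalization. Which genera occur among the $s$-dimensional subvarieties
of a given variety $D$? If $D$ is allowed to move in a large family, one might
expect special members to realize everything. The following conjecture, taken from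
\cite{CFZ}, makes this precise for hyperplane sections of rational varieties.

\begin{conjecture}
For any smooth rational variety $X$ of dimension $n+1$, any very ample line
bundle $L$ on $X$, any $s\in\{1,\dots,n-1\}$ and any integer $g\ge 0$ there is a
smooth hypersurface $D\in|L|$ carrying an $s$-dimensional subvariety
$S\subset D$ of geometric genus $g$.
\end{conjecture}

The range of $s$ is nonempty for $n\ge 2$ only, and we assume $n\ge2$ throughout.

Simple cases speak for the conjecture. Let $X=\mathbb P^{n+1}$ and
$L=\mathcal O(1)$, so that $D=\mathbb P^n$. Let $\Gamma_g$ be a smooth curve of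
genus $g$ and $\mathcal E$ an elliptic curve. The $s$-fold
$\Gamma_g\times\mathcal E^{s-1}$ has geometric genus $g$. Like every $s$-fold, it
is birational to a hypersurface in $\mathbb P^{s+1}$, and
$\mathbb P^{s+1}\subset\mathbb P^n$ because $s\le n-1$. So every genus occurs.
Next let $L=\mathcal O(\delta)$ on $\mathbb P^{n+1}$ with $\delta\ge2n+1$. A
\emph{very general} $D$ has gaps: for $S\subset D$ of dimension $s\ge1$,
Lemma~\ref{lem:pos} below (with $Z=\mathbb P^{n+1}$, $r=1$) bounds the canonical
class of a desingularization from below by $\delta-2n-2+s\ge\delta-2n-1$ times the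
hyperplane class, and so $p_g(S)\ge\delta-2n$ by \eqref{eq:sections-count}. But
special smooth members are richer. The Fermat hypersurface
contains a linear space of dimension $\lfloor n/2\rfloor$ (pair up the
coordinates, setting $x_{2i}=\zeta x_{2i+1}$ with $\zeta^\delta=-1$, and put the
unpaired coordinate, if there is one, equal to $0$), and inside this linear space
every genus occurs in every dimension $1\le s<\lfloor n/2\rfloor$.

So one would guess that the freedom to choose $D$ removes the gaps. The
counterexamples below defeat this freedom by putting the genericity into $X$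
instead of $D$. The variety $X$ is a very general complete intersection in a
product of projective spaces, and the positivity that produces gaps applies to
all subvarieties of $X$, hence to those of every $D\in|L|$ simultaneously. The
price is that $X$ is rational, so its canonical class must be negative in some
directions. The remedy is that the equation of $D$, which is linear in each set
of variables, controls exactly those directions.

\subsection*{The construction}

Fix $n\ge2$, $j\ge1$, $e\ge2$. For $0\le i\le j$ put
$Z_i=(\mathbb P^1)^i\times\mathbb P^{n+1}$. Let $h$ be the pull-back of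
$\mathcal O_{\mathbb P^{n+1}}(1)$, let $\tau_l$ be the pull-back of $\mathcal O(1)$
from the $l$-th $\mathbb P^1$, and let $(u_l:v_l)$ be the coordinates there. We
write line bundles additively and use the same symbols for restrictions and
pull-backs. Put
\[
B_i=h+\tau_1+\dots+\tau_i ,\qquad
V=\prod_{i=1}^{j}H^0(Z_{i-1},eB_{i-1})^2 ,
\]
and let $F=(F_1,F_1',\dots,F_j,F_j')\in V$. Starting from
$X_0=\mathbb P^{n+1}$, define
\[
C_i=\{F_i=F_i'=0\}\subset X_{i-1},\qquad
X_i=\{v_iF_i-u_iF_i'=0\}\subset X_{i-1}\times\mathbb P^1\subset Z_i .
\]
Thus $X_i$ is the blow-up of $X_{i-1}$ along $C_i$ (Lemma~\ref{lem:geom}), and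
$B_i$ is the Segre class. \emph{The tuple $F\in V$ is always taken very general},
that is, outside a countable union of proper closed subsets of $V$.

\subsection*{Results}

\begin{theorem}\label{thm:one}
Let $n\ge2$, $G\ge1$, $j=1$, $e=G+3n+3$, $X=X_1$, $L=B_1|_X$. Then $X$ is a smooth
rational variety of dimension $n+1$ and $L$ is very ample. No smooth $D\in|L|$
carries an $(n-1)$-dimensional subvariety of geometric genus $g$ with
$1\le g\le G$.
\end{theorem}

In particular the conjecture is false for every $n\ge2$. A taller tower reaches
smaller dimensions.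

\begin{theorem}\label{thm:two}
Let $n\ge2$, $G\ge1$, $j=\lfloor (n+1)/2\rfloor$, $e=G+3n+3$, $X=X_j$,
$L=B_j|_X$. Then $X$ is smooth and rational of dimension $n+1$, and $L$ is very
ample. No smooth $D\in|L|$ carries an $s$-dimensional subvariety of geometric
genus $g$, for any $s$ with $\lfloor n/2\rfloor\le s\le n-1$ and any
$1\le g\le G$.
\end{theorem}

So for $n=2,3$ the conjecture fails for every allowed $s$ and every $g\ge1$. For
divisors of $D$, that is, for $s=n-1$, the genus $0$ can be excluded as well when
$n\ge3$:

\begin{theorem}\label{thm:three}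
Let $n\ge3$, $G\ge0$, $j=2$, $e=G+3n+3$, $X=X_2$, $L=B_2|_X$. Then $X$ is smooth
and rational of dimension $n+1$, and $L$ is very ample. No smooth $D\in|L|$
carries an $(n-1)$-dimensional subvariety of geometric genus $g$ with
$0\le g\le G$.
\end{theorem}

For the pairs of Theorem~\ref{thm:two} the range of $s$ cannot be extended
downward, and genus $0$ cannot be added throughout that range:

\begin{proposition}\label{prop:four}
In Theorem~\ref{thm:two} put $m=\lfloor n/2\rfloor$. Some smooth $D\in|L|$ carries
an $m$-dimensional subvariety of genus $0$ and, for every $1\le s<m$ and every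
$g\ge0$, an $s$-dimensional subvariety of genus $g$.
\end{proposition}

Not settled here are whether the conjecture also fails for
$1\le s<\lfloor n/2\rfloor$ and, for $g=0$, whether it fails outside the case
$s=n-1$, $n\ge3$.

\subsection*{Conventions and standard facts}

For line bundles on a smooth irreducible projective variety, $M\succeq M'$ (or
$M'\preceq M$) means that $M-M'$ has a nonzero section. This relation is compatible
with addition, and $M\succeq M'$ implies $h^0(M)\ge h^0(M')$. We use freely that
$p_g(\mathbb P^m)=0$ for $m\ge1$, that $p_g(R\times\mathbb P^1)=0$ for every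
irreducible $R$, and that $p_g(S)\ge p_g(S')$ when $S\to S'$ is dominant and
generically finite (pull back top-degree forms). Also:
\begin{equation}\label{eq:sections-count}
\begin{minipage}{0.84\textwidth}
if $M$ is globally generated and its morphism is not constant, then
$h^0(kM)\ge k+1$ for all $k\ge0$,
\end{minipage}
\end{equation}
because $M$ has sections $a,b$ with $a/b$ nonconstant, and then the sections
$a^\nu b^{k-\nu}$, $0\le\nu\le k$, are linearly independent.

\section{The smallest case by hand}\label{sec:small}

Let $n=2$, $G=1$, $j=1$; then $e=10$. We drop the index $1$, so $F,F'$ are very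
general forms of degree $10$ on $\mathbb P^3$, $C=\{F=F'=0\}$ is a smooth
irreducible curve of degree $100$, and
$X=\{vF=uF'\}\subset\mathbb P^1\times\mathbb P^3$. Over $x\notin C$ the only point
of $X$ has $(u:v)=(F(x):F'(x))$; over $x\in C$ lies a whole $\mathbb P^1$. So $X$
is the blow-up of $\mathbb P^3$ along $C$. The expressions $F/u=F'/v$ define a
section of $10h-\tau$ on $X$ whose zero divisor is the exceptional divisor $E$.
Hence $\tau=10h-E$ and $L=h+\tau=11h-E$.

\emph{The members of $|L|$.} By Lemma~\ref{lem:sections} below, each
$D\in|L|$ is $\{um_0+vm_1=0\}$ with linear forms $m_0,m_1$ on $\mathbb P^3$.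
Substituting $(u:v)=(F:F')$ we see that, off $C$, the divisor $D$ is the surface
$\{m_0F+m_1F'=0\}$ of degree $11$. This surface contains $C$ and the locus
$\ell=\{m_0=m_1=0\}$. If $D$ is smooth, then $m_0$ and $m_1$ are independent, so
that $\ell$ is a line. Otherwise the equation of $D$ would be a linear form in
$(u,v)$ times a linear form on $\mathbb P^3$, and $D$ would be singular where both
factors vanish; such points exist, since a fiber of $X\to\mathbb P^1$ is a surface
of degree $10$ in $\mathbb P^3$ and meets every plane.

\emph{Positivity on $X$.} Since $X$ is a very general divisor of class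
$\tau+10h$ in $\mathbb P^1\times\mathbb P^3$, we have $K_X=6h-\tau$. The
positivity lemma of Section~\ref{sec:pos} says that every curve $S\subset X$, with
normalization $\tilde S$, satisfies
\[
K_{\tilde S}\succeq K_X-2(h+\tau)=4h-3\tau .
\]
Some negative multiple of $\tau$ has to appear here. Indeed $X$ is birational to
$\mathbb P^3$ and carries curves of genus $1$, for instance the strict transform of
a smooth plane cubic. On such a curve the canonical class is trivial, while $4h$ has
positive degree.

\emph{Using $D$.} Let $D$ be smooth and let $S\subset D$ be a curve. On $\tilde S$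
we have $um_0=-vm_1$ and $u,v$ have no common zero, so
\[
\lambda=\frac{m_1}{u}=-\frac{m_0}{v}
\]
is a section of $h-\tau$. If $m_0,m_1$ do not both vanish on the image of $S$,
then $\lambda\ne0$, i.e.\ $\tau\preceq h$ on $\tilde S$, and
$K_{\tilde S}\succeq 4h-3h=h$. So $2g-2\ge\deg h|_{\tilde S}$, which is positive
unless $S$ is contracted to a point of $\mathbb P^3$. If $m_0,m_1$ both vanish on
the image of $S$ and this image is not a point, then it is $\ell$. Hence every curve
in $D$ falls into one of three classes:
\begin{itemize}
\item $S$ is a fiber of $E\to C$, of genus $0$;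
\item $S$ maps onto the line $\ell$; as $C$ is irreducible of degree $100$,
$\ell\not\subset C$, so the map $S\to\ell$ is birational and the genus is $0$;
\item otherwise, the genus of $S$ is at least $2$.
\end{itemize}
Genus $1$ does not occur. The choice of $D$ had no effect beyond the position of
$\ell$. The size of $e$ does matter: for $e=1$ the blown-up curve is a line and
the smooth members of $|2h-E|$ include strict transforms of smooth quadrics
through that line, which contain curves of every genus $g$ (bidegree $(2,g+1)$).

\emph{What remains for the general case.} In higher dimension the same argument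
at each level of the tower shows that an $S$ of low positive genus maps
birationally into the linear subspace of $\mathbb P^{n+1}$ cut out by all linear
forms occurring in the equation of $D$. Smoothness of $D$ forces this subspace to
be small (Section~\ref{sec:proofs}).

\section{Geometry of the tower}\label{sec:tower}

\begin{lemma}\label{lem:geom}
For general $F$ and $1\le i\le j$:
\begin{enumerate}
\item[(1)] $C_i$ is smooth and irreducible of dimension $n-1$;
\item[(2)] $X_i$ is the blow-up of $X_{i-1}$ along $C_i$, and it is smooth,
irreducible and rational of dimension $n+1$. The map $X_i\to X_{i-1}$ is an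
isomorphism off $C_i$, and the preimage of $R\subset C_i$ is
$R\times\mathbb P^1$;
\item[(3)] $B_i$ is very ample on $X_i$;
\item[(4)] the exceptional divisor $E_i=C_i\times\mathbb P^1$ has class
$eB_{i-1}-\tau_i$, and
$\operatorname{Pic}X_i=\mathbb Zh\oplus\mathbb Z\tau_1\oplus\dots\oplus\mathbb Z\tau_i$.
\end{enumerate}
\end{lemma}

\begin{proof}
Induct on $i$, starting from $X_0=\mathbb P^{n+1}$ with $B_0=h$. Assume that
$X_{i-1}$ is smooth, irreducible and rational of dimension $n+1$,
with $B_{i-1}$ very ample on it and with Picard group as in (4). The sections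
$F_i,F'_i$ restrict to general
members of a base-point-free linear system on $X_{i-1}$. By Bertini
$\{F_i=0\}$ and $C_i$ are smooth of codimension $1$ and $2$. An effective ample
divisor on an irreducible projective variety of dimension at least $2$ is
connected. So $\{F_i=0\}$ is connected, hence irreducible, of dimension
$n\ge2$, and $C_i$, an ample divisor in it, is connected too. This proves (1).

As $F_i,F_i'$ is a regular sequence, $\{v_iF_i=u_iF_i'\}$ is the blow-up of
$X_{i-1}$ along $C_i$. The rest of (2) follows. Since $B_i$ is the Segre class on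
$Z_i$, (3) holds. On $X_i$ the section $F_i/u_i=F_i'/v_i$ of $eB_{i-1}-\tau_i$ is
well defined. Calling it $\varphi$, we have $F_i=u_i\varphi$ and
$F_i'=v_i\varphi$, so $\varphi$ generates the ideal $(F_i,F_i')$ and its zero
divisor is $E_i$. Finally $\operatorname{Pic}X_i=\operatorname{Pic}X_{i-1}\oplus\mathbb ZE_i$,
as $C_i$ is smooth and irreducible of codimension $2$; replace $E_i$ by $\tau_i$.
\end{proof}

The statements about $X$ and $L$ in the theorems are now proved. It will matter
that the $X_i$ and $C_i$ are very general complete intersections. Put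
\[
A_l=\tau_l+eB_{l-1}\qquad(1\le l\le j).
\]
Then $X_i\subset Z_i$ is the complete intersection of the sections
$v_lF_l-u_lF_l'$ of $A_l$, $l\le i$. Since
$H^0(Z_i,A_l)=H^0(\mathbb P^1,\mathcal O(1))\otimes H^0(Z_{l-1},eB_{l-1})$, these
are arbitrary sections of the $A_l$. Likewise $C_i\subset Z_{i-1}$ is the complete
intersection of arbitrary sections of $A_1,\dots,A_{i-1},eB_{i-1},eB_{i-1}$. The
parameter spaces of these complete intersections are linear quotients of $V$. So a
property of very general complete intersections of each of these types holds for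
all $X_i$ and $C_i$ simultaneously, once $F\in V$ is very general. By adjunction,
\begin{equation}\label{eq:canonical}
K_{X_i}=-(n+2)h-2\sum_{l\le i}\tau_l+\sum_{l\le i}A_l,\qquad
K_{C_i}=-(n+2)h-2\sum_{l<i}\tau_l+\sum_{l<i}A_l+2eB_{i-1}.
\end{equation}

\begin{lemma}\label{lem:sections}
For $1\le i\le j$, every section of $B_i$ on $X_i$ can be written uniquely as
$u_ib_0+v_ib_1$ with $b_0,b_1\in H^0(X_{i-1},B_{i-1})$. The sections of $B_0$ are
the linear forms on $\mathbb P^{n+1}$.
\end{lemma}

\begin{proof}
On $X_{i-1}\times\mathbb P^1$, in which $X_i$ is a divisor of class $A_i$, we have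
$B_i-A_i=(1-e)B_{i-1}$, pulled back from $X_{i-1}$. As $e\ge2$ and $B_{i-1}$ is
ample on $X_{i-1}$, its $H^0$ and $H^1$ vanish by K\"unneth and Kodaira vanishing.
So restriction identifies
$H^0(X_{i-1},B_{i-1})\otimes H^0(\mathbb P^1,\mathcal O(1))$ with $H^0(X_i,B_i)$.
\end{proof}

\begin{lemma}\label{lem:degree}
For $0\le c\le\min(j,n+1)$ we have
$\displaystyle\int_{X_j}h^{n+1-c}\,\tau_1\cdots\tau_c=e^c$.
\end{lemma}

\begin{proof}
The integral equals
$\int_{Z_j}h^{n+1-c}\tau_1\cdots\tau_c\prod_{l=1}^jA_l$. Since $\tau_k^2=0$,
multiplication by $\tau_1\cdots\tau_c$ turns each $A_l$ with $l\le c$ into $eh$.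
This produces $e^ch^{n+1}\tau_1\cdots\tau_c$. Since $h^{n+2}=0$, the remaining
$A_l$, $l>c$, now act as $\tau_l+e\sum_{c<k<l}\tau_k$. A monomial in their product
contributes only if it contains each of $\tau_{c+1},\dots,\tau_j$ once. Now
$\tau_j$ occurs only in the factor $l=j$, then $\tau_{j-1}$ can only be taken from
the factor $l=j-1$, and so on; so $\tau_{c+1}\cdots\tau_j$ arises with
coefficient $1$.
\end{proof}

\section{A positivity lemma}\label{sec:pos}

The following lemma is in the style of Clemens, Ein and Voisin. Let $S$ lie in a
very general complete intersection $Y=Y_f$. Then $S$ must follow every deformation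
of $f$, for otherwise a very general $f$ would have no such $S$. This gives many
sections of the normal sheaf of $S$ in the ambient space. They do not lie in the
normal sheaf of $S$ in $Y$, but suitable combinations of two of them do, after a
twist by one hyperplane class. Taking determinants bounds $K_{\tilde S}$ from
below.

\begin{lemma}\label{lem:pos}
Let $Z$ be a product of projective spaces, let $H_1,\dots,H_p$ be the pull-backs
of the hyperplane classes of the factors, and put $B=\sum_kH_k$. Let
$A_1,\dots,A_r$ be globally generated line bundles on $Z$ and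
$W=\bigoplus_lH^0(Z,A_l)$. For very general $f\in W$ the zero scheme $Y=Y_f$ is
smooth of codimension $r$ (or empty), and every irreducible $S\subset Y$ of
dimension $s$ has a desingularization $\varphi:\tilde S\to S\subset Y$ with
\[
K_{\tilde S}\succeq\varphi^*(K_Y-dB),\qquad d=\dim Y-s .
\]
\end{lemma}

\begin{proof}
The statement on $Y$ is Bertini's theorem.

\smallskip
\emph{Step 1: all subvarieties in countably many families.} We construct countably
many smooth projective morphisms $\pi:\mathcal S\to T$ with $T$ smooth and
irreducible, with irreducible fibers $\mathcal S_t$, and with morphisms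
$\Phi:\mathcal S\to Z$, such that each $\varphi_t=\Phi|_{\mathcal S_t}$ is
birational onto its image and every irreducible subvariety of $Z$ is the image of
some $\varphi_t$.

The Hilbert scheme of $Z$ has countably many components, and its locus of integral
subschemes is open. Let $T_0$ be an irreducible, reduced, locally closed subset of
this locus and $U\to T_0$ the universal family, with fibers of dimension $s$. It
is flat with integral fibers over an integral base, so $U$ is integral. Let
$\tilde U\to U$ be a projective resolution which is an isomorphism over a dense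
open $U^\circ\subset U$. By generic smoothness there is a smooth dense open
$T_1\subset T_0$ over which $\tilde U$ is smooth. The closed sets
$U\setminus U^\circ$ and $\tilde U\setminus U^\circ$ have dimension smaller than
$\dim T_0+s$, so after shrinking $T_1$ their fibers over $T_1$ have dimension
smaller than $s$. For $t\in T_1$ the fiber $\tilde U_t$ is smooth of pure
dimension $s$ and contains, as a dense open subset, a nonempty open subset of the
irreducible $U_t$. So $\tilde U_t$ is irreducible and birational to $U_t$, and
$\tilde U\to T_1$ (restricted over $T_1$) is one of the desired families. Repeat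
with the components of $T_0\setminus T_1$. By Noetherian induction each component
of the Hilbert scheme contributes finitely many families.

\smallskip
\emph{Step 2: choice of $f$.} For each family put
$I_T=\{(f,t):\varphi_t^*f=0\}\subset W\times T$. Its complement is the image of the
open set $\{(f,x):f(\Phi(x))\ne0\}\subset W\times\mathcal S$ under the open map
$\mathrm{id}\times\pi$, so $I_T$ is closed. Decompose it into finitely many smooth
irreducible locally closed subvarieties $I_{T,k}$. By generic smoothness, for $f$
outside a countable union of proper closed subsets of $W$, every projection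
$I_{T,k}\to W$ is submersive at every point over $f$. Fix such an $f$ with $Y=Y_f$
smooth of codimension $r$. Let $S\subset Y$ be irreducible, $\tilde S=\mathcal S_t$
and $\varphi=\varphi_t$ with $\varphi(\tilde S)=S$ and $(f,t)\in I_{T,k}$.

\smallskip
\emph{Step 3: normal sheaves.} Let
$N_\varphi=\operatorname{coker}(T_{\tilde S}\to\varphi^*T_Z)$ and
$N_Y=\operatorname{coker}(T_{\tilde S}\to\varphi^*T_Y)$. The map $\varphi$ is
generically immersive, so $T_{\tilde S}\to\varphi^*T_Y$ is injective. Pulling back
$0\to T_Y\to T_Z|_Y\to\bigoplus_lA_l|_Y\to0$, in which the map to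
$\bigoplus_lA_l|_Y$ is $df$, we get
\begin{equation}\label{eq:normal}
0\to N_Y\to N_\varphi\xrightarrow{\ df\ }\bigoplus_l\varphi^*A_l\to0 .
\end{equation}
The last term is locally free, so the sequence is locally split. In particular,
writing $N(q)$ for the fiber $N\otimes k(q)$, we have
$N_Y(q)\subset N_\varphi(q)$.

\smallskip
\emph{Step 4: $S$ follows every deformation of $f$.} Let $v\in W$. By the choice of
$f$ there is a holomorphic arc $(f_\epsilon,t_\epsilon)$ in $I_{T,k}$ through
$(f,t)$ with $\dot f=v$. Locally on $\tilde S$ trivialize $\pi$ along the arc,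
$x\mapsto x_\epsilon\in\mathcal S_{t_\epsilon}$, and let
$\eta(x)=\frac{d}{d\epsilon}\Phi(x_\epsilon)|_{\epsilon=0}$, a local section of
$\varphi^*T_Z$. Another trivialization changes $\eta$ by an element of
$d\varphi(T_{\tilde S})$. So the $\eta$ glue to a section
$\sigma\in H^0(\tilde S,N_\varphi)$, algebraic by GAGA. Differentiating
$f_\epsilon(\Phi(x_\epsilon))=0$ gives $df(\sigma)=-\varphi^*v$. Hence, with
$\Sigma=\{\sigma\in H^0(N_\varphi):df(\sigma)\in\varphi^*W\}$,
\begin{equation}\label{eq:surj}
df:\Sigma\to\varphi^*W\quad\text{is surjective.}
\end{equation}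
On the other hand, a vector field $\zeta\in H^0(Z,T_Z)$ comes from a linear
derivation in the homogeneous coordinates, which preserves multidegrees. So
$df(\zeta)=\varphi^*(\zeta f)\in\varphi^*W$, and the image of $H^0(Z,T_Z)$ in
$H^0(N_\varphi)$ lies in $\Sigma$. As $T_Z$ is globally generated,
\begin{equation}\label{eq:gen}
\Sigma\ \text{ generates }N_\varphi\text{ at every point.}
\end{equation}

\smallskip
\emph{Step 5: sections of twists of $N_Y$.} Let $q\in\tilde S$, $z=\varphi(q)$ and
$w\in N_Y(q)$. By \eqref{eq:gen} there is $\sigma\in\Sigma$ with $\sigma(q)=w$. The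
section $\sigma$ need not lie in $N_Y$; its image is $df(\sigma)=\varphi^*v$ with
$v\in W$, and all we know is $v(z)=0$. We correct $\sigma$ as follows. Choose
coordinates in which $z$ is $(1:0:\dots:0)$ in each factor. As $v(z)=0$, every
monomial in every component of $v$ is divisible by a coordinate vanishing at $z$.
So $v=\sum_k\ell_ky_k$, where $\ell_k$ is a section, vanishing at $z$, of some
$\omega_k\in\{H_1,\dots,H_p\}$, and $y_k$ is a section of some $A_l-\omega_k$,
placed in the $l$-th component. Choose $\ell_k'\in H^0(Z,\omega_k)$ with
$\ell_k'(z)\ne0$. By \eqref{eq:surj} there are $\sigma_k,\sigma_k'\in\Sigma$ with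
\[
df(\sigma_k)=\varphi^*(\ell_ky_k),\qquad df(\sigma_k')=\varphi^*(\ell_k'y_k).
\]
Then $\rho_k=\ell_k'\sigma_k-\ell_k\sigma_k'$ satisfies $df(\rho_k)=0$, so
$\rho_k\in H^0(N_Y\otimes\varphi^*\omega_k)$, and
$\rho_k(q)=\ell_k'(z)\sigma_k(q)$. Moreover
$\sigma-\sum_k\sigma_k\in H^0(N_Y)$. Since
$w=(\sigma-\sum_k\sigma_k)(q)+\sum_k\sigma_k(q)$, the fiber $N_Y(q)$ is spanned by
values at $q$ of sections of $N_Y\otimes\varphi^*\omega$ with
$\omega\in\{0,H_1,\dots,H_p\}$.

\smallskip
\emph{Step 6: determinants.} The sheaf $N_Y$ has rank $d$. Taking $q$ general in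
Step 5, so that $N_Y$ is locally free at $q$, we get
$\omega_1,\dots,\omega_d\in\{0,H_1,\dots,H_p\}$ and a generically
bijective map $\bigoplus_a\mathcal O(-\varphi^*\omega_a)\to N_Y$. It is injective
with torsion cokernel, and the determinant of a torsion sheaf on a smooth variety
is effective. Hence $\det N_Y\succeq-\sum_a\varphi^*\omega_a$. From
$0\to T_{\tilde S}\to\varphi^*T_Y\to N_Y\to0$ we have
$\det N_Y=K_{\tilde S}-\varphi^*K_Y$. Therefore
$K_{\tilde S}\succeq\varphi^*K_Y-\sum_a\varphi^*\omega_a\succeq\varphi^*(K_Y-dB)$,
the last step because each $B-\omega_a$ is globally generated.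
\end{proof}

\section{Low genus and one step down the tower}\label{sec:genus}

By Section~\ref{sec:tower} a very general $F\in V$ satisfies Lemma~\ref{lem:pos}
for all $X_i\subset Z_i$ and all $C_i\subset Z_{i-1}$ simultaneously. We combine
it with the use of the equation of $D$ made in Section~\ref{sec:small}.

\begin{lemma}\label{lem:genus}
Let $e\ge3n+3$ and $1\le i\le j$.
\begin{enumerate}
\item[(a)] Let $S\subset X_i$ be irreducible of dimension $s\ge1$, and suppose that
its image in $X_{i-1}$ is not a point. Suppose further that $S$ lies in the zero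
set of a section $u_ib_0+v_ib_1$ of $B_i$, with
$b_0,b_1\in H^0(X_{i-1},B_{i-1})$, such that $b_0$ and $b_1$ do not both vanish
identically on the image of $S$. Then $p_g(S)\ge e-3n-2$.
\item[(b)] If $S\subset C_i$ is irreducible of dimension $s\ge1$, then
$p_g(S)\ge e-3n-2$.
\end{enumerate}
\end{lemma}

\begin{proof}
Take $\tilde S$ as in Lemma~\ref{lem:pos}; pull-backs to $\tilde S$ are not
written.

(a) On $\tilde S$ we have $u_ib_0=-v_ib_1$, and $u_i,v_i$ have no common zero. So
the expressions $b_1/u_i$, where $u_i\ne0$, and $-b_0/v_i$, where $v_i\ne0$,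
define a section $\lambda$ of $B_{i-1}-\tau_i$ with $b_1=u_i\lambda$ and
$b_0=-v_i\lambda$. It is nonzero because $b_0,b_1$ are not both zero on
$\tilde S$. Hence
\begin{equation}\label{eq:tau}
\tau_i\preceq B_{i-1}\quad\text{on }\tilde S .
\end{equation}
Lemma~\ref{lem:pos} applies with $d=n+1-s\le n$ and $B=B_i$. By
\eqref{eq:canonical},
\[
K_{\tilde S}\succeq-(n+2+d)h-(1+d)\sum_{l\le i}\tau_l+e\sum_{l\le i}B_{l-1}.
\]
Here $(n+2+d)h+(1+d)\sum_{l<i}\tau_l\preceq(n+2+d)B_{i-1}$; the remaining negative
term $-(1+d)\tau_i$ is bounded by \eqref{eq:tau}; and $B_{l-1}\succeq0$ for $l<i$.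
So
\[
K_{\tilde S}\succeq\bigl(e-(n+2+d)-(1+d)\bigr)B_{i-1}\succeq(e-3n-3)B_{i-1}.
\]
As $B_{i-1}$ is very ample on $X_{i-1}$ and the image of $S$ there is not a point,
\eqref{eq:sections-count} with $k=e-3n-3$ gives the claim.

(b) Now $d=n-1-s\le n-2$ and the class $B$ is $B_{i-1}$. By \eqref{eq:canonical},
$K_{\tilde S}\succeq(2e-(n+2+d))B_{i-1}\succeq(2e-2n)B_{i-1}$. So
$p_g(S)\ge2e-2n+1\ge e-3n-2$ by \eqref{eq:sections-count}.
\end{proof}

In all theorems $e=G+3n+3$, so the bound in Lemma~\ref{lem:genus} is
$p_g(S)\ge G+1$.

\begin{corollary}\label{cor:step}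
Let $G\ge0$, $e=G+3n+3$, $1\le i\le j$. Let $S\subset X_i$ be irreducible of
dimension $s\ge1$ with $p_g(S)\le G$, and let $S^-\subset X_{i-1}$ be its image.
\begin{enumerate}
\item[(i)] Either $S\to S^-$ is birational, or $S^-\subset C_i$ with
$\dim S^-=s-1$ and $S=S^-\times\mathbb P^1$. In the second case $p_g(S)=0$.
\item[(ii)] If $S^-$ is not a point and $u_ib_0+v_ib_1$ vanishes on $S$, where
$b_0,b_1\in H^0(X_{i-1},B_{i-1})$, then $b_0$ and $b_1$ vanish on $S^-$.
\end{enumerate}
\end{corollary}

\begin{proof}
(ii) is Lemma~\ref{lem:genus}(a). For (i), suppose first that $\dim S^-<s$. The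
fibers of $X_i\to X_{i-1}$ are points off $C_i$ and $\mathbb P^1$ over $C_i$. So
$S^-\subset C_i$ and $\dim S^-=s-1$, and $S$ is all of the $s$-dimensional
irreducible preimage $S^-\times\mathbb P^1$. Now suppose that $\dim S^-=s$. If
$S^-\subset C_i$, then $p_g(S)\ge p_g(S^-)\ge G+1$ by Lemma~\ref{lem:genus}(b), a
contradiction. So $S^-\not\subset C_i$, and $S\to S^-$ is birational.
\end{proof}

\section{Smoothness, and the proofs of Theorems \ref{thm:one} and \ref{thm:two}}
\label{sec:proofs}

Let $X=X_j$, $L=B_j$, $\mathcal T=\tau_1+\dots+\tau_j$, and let $D\in|L|$.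
Applying Lemma~\ref{lem:sections} $j$ times, we write the equation of $D$ as
$\sum_Iw_Im_I=0$, where $w_I$ runs over the $2^j$ products of one of $u_l,v_l$ for
each $l$, and the $m_I$ are linear forms on $\mathbb P^{n+1}$. Let $c\ge1$ be the
dimension of the span of the $m_I$ and
\[
P_D=\{m_I=0\text{ for all }I\}\subset\mathbb P^{n+1},
\]
a linear space of dimension $n+1-c$. If $y_1,\dots,y_c$ is a basis of the span, the
equation of $D$ becomes
\[
\sum_{a=1}^c\alpha_ay_a=0,\qquad\alpha_a\in H^0(X,\mathcal T).
\]

The preimage of $P_D$ lies in $D$ and is the place where low genera can hide. For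
$j=1$ there are only two coefficients $m_I$, so $\dim P_D\ge n-1$. To make $P_D$
smaller one needs more coefficients, that is, more levels of the tower. That a
smooth $D$ really uses them follows from the form of its equation: $D$ is singular
where all $y_a$ and all $\alpha_a$ vanish, which are $2c$ conditions on an
$(n+1)$-dimensional variety.

\begin{lemma}\label{lem:smooth}
If $2j\le n+1$ and $D$ is smooth, then $c\ge j+1$, i.e.\ $\dim P_D\le n-j$.
\end{lemma}

\begin{proof}
At a point of $X$ where all $y_a$ and all $\alpha_a$ vanish, the equation of $D$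
vanishes to order at least $2$. As $D$ is smooth, there is no such point. So the
bundle $\mathcal O(h)^{\oplus c}\oplus\mathcal O(\mathcal T)^{\oplus c}$ has a
nowhere vanishing section on $X$, and its top Chern class $h^c\mathcal T^c$ is $0$.
Suppose $c\le j$. Then $2c\le 2j\le n+1$ and we may multiply by $h^{n+1-2c}$. The
classes $h,\tau_l$ are nef, and $\tau_1\cdots\tau_c$ occurs in $\mathcal T^c$ with
positive coefficient. So by Lemma~\ref{lem:degree}
\[
0=\int_Xh^{n+1-c}\,\mathcal T^c\ \ge\ \int_Xh^{n+1-c}\,\tau_1\cdots\tau_c=e^c>0,
\]
a contradiction.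
\end{proof}

\begin{proof}[Proof of Theorems \ref{thm:one} and \ref{thm:two}]
Both theorems concern an integer $j$ with $1\le j\le(n+1)/2$ and dimensions $s$
with $n-j\le s\le n-1$. For Theorem~\ref{thm:one} we have $j=1$ and $s=n-1$. For
Theorem~\ref{thm:two} we have $n-j=n-\lfloor(n+1)/2\rfloor=\lfloor n/2\rfloor$. In
both cases $n-j\ge1$.

Let $D\in|L|$ be smooth and suppose $S\subset D$ has dimension $s$ in this range
and $1\le p_g(S)\le G$. Let $S_i$ be the image of $S$ in $X_i$. For $0\le i\le j$
write the equation of $D$ as $\sum_Iw^{(i)}_Ib^{(i)}_I=0$, where $w^{(i)}_I$ runs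
over the products of one of $u_l,v_l$ for each $l=i+1,\dots,j$, and
$b^{(i)}_I\in H^0(X_i,B_i)$. We claim that for all $i$
\[
S\to S_i\text{ is birational, and all }b_I^{(i)}\text{ vanish on }S_i .
\]
For $i=j$ this holds because $S\subset D$. Assume it for some $i\ge1$. Then
$\dim S_i=s\ge1$ and $1\le p_g(S_i)\le G$. As $p_g(S_i)\ne0$,
Corollary~\ref{cor:step}(i) shows that $S_i\to S_{i-1}$ is birational; in
particular $S_{i-1}$ is not a point. Each $b^{(i)}_I$ is $u_ib_0+v_ib_1$ with
$b_0,b_1$ among the coefficients at level $i-1$, and these all arise in this way.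
By Corollary~\ref{cor:step}(ii) they vanish on $S_{i-1}$.

For $i=0$ the claim says that $S$ is birational to $S_0$ and that
$S_0\subset P_D$. By Lemma~\ref{lem:smooth}, $\dim P_D\le n-j\le s=\dim S_0$. So
$S_0=P_D$ is a linear space of dimension $s\ge1$, and $p_g(S)=p_g(P_D)=0$, a
contradiction.
\end{proof}

The hypothesis $g\ge1$ was used twice: to exclude the products
$S^-\times\mathbb P^1$ and to exclude $P_D$ itself. For $j=1$ the second use cannot
be avoided. Then $\dim P_D\ge n-1$, and no linear $(n-1)$-space is contained in
$C_1$ by Lemma~\ref{lem:genus}(b). So every $D\in|L|$ contains the strict transform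
of a linear $(n-1)$-space, a rational variety. For $j=2$, $n\ge3$ and $s=n-1$, on
the other hand, both difficulties can be overcome.

\section{Excluding genus zero: proof of Theorem \ref{thm:three}}

Let $n\ge3$, $j=2$, $X=X_2$. By Lemma~\ref{lem:smooth}, which applies since
$2j=4\le n+1$, the linear space $P_D$ of a smooth $D\in|L|$ has dimension at most
$n-2$. So it is too small to be a birational image of an $(n-1)$-fold. It remains
to deal with the products in Corollary~\ref{cor:step}(i). Those over $C_1$ will lead
to a linear space of positive dimension inside $C_1$, which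
Lemma~\ref{lem:genus}(b) forbids. Those over $C_2$ are excluded by the
following lemma, which makes no assumption on genera. The idea is to compute the
class of the product as a divisor on $D$ in two incompatible ways.

\begin{lemma}\label{lem:ruled}
Let $n\ge3$, $j=2$, $e\ge2$, and let $D\in|B_2|$ be a smooth divisor in $X=X_2$.
Then $D$ does not contain $R\times\mathbb P^1$ for any irreducible $R\subset C_2$
of dimension $n-2$.
\end{lemma}

\begin{proof}
Since $D$ is smooth and ample and $\dim X\ge2$, it is connected, hence irreducible
of dimension $n$. Suppose $S=R\times\mathbb P^1\subset D$. It is a prime divisor on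
$D$.

\emph{Degree on a ruling.} Let $\ell=\{x\}\times\mathbb P^1\subset S$. The variety
$S$ is a Cartier divisor in $D$, as $D$ is smooth, and it is the Cartier divisor
$R\times\mathbb P^1$ in $E_2=C_2\times\mathbb P^1$, as $C_2$ is smooth of dimension
$n-1$. So $S$ is a local complete
intersection in $X$. The normal bundle sequences for $S\subset D\subset X$ and
$S\subset E_2\subset X$ give
\[
\mathcal O_D(S)|_S+L|_S=\det N_{S/X}=\mathcal O_{E_2}(S)|_S+E_2|_S ,
\]
where $L=B_2$. Restrict to $\ell$. The bundle $\mathcal O_{E_2}(S)$ is pulled back
from $C_2$ and has degree $0$. By Lemma~\ref{lem:geom}(4), $E_2=eB_1-\tau_2$ has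
degree $-1$, and $L=B_1+\tau_2$ has degree $1$. Hence
$\deg\mathcal O_D(S)|_\ell=-1-1=-2$.

\emph{Lefschetz.} As $D$ is a smooth ample divisor in $X$ and $\dim X=n+1\ge4$, the
Grothendieck--Lefschetz theorem says that
$\operatorname{Pic}X\to\operatorname{Pic}D$ is an isomorphism. By
Lemma~\ref{lem:geom}(4), $\mathcal O_D(S)=(ah+b\tau_1+k\tau_2)|_D$ with integers
$a,b,k$. Since $h$ and $\tau_1$ have degree $0$ on $\ell$ and $\tau_2$ has degree
$1$, $k=-2$.

\emph{Contradiction.} The class $h^{n-2}\tau_1$ is pulled back from $X_1$, where
$S$ has the image $R$ of dimension $n-2$. So $\int_Sh^{n-2}\tau_1=0$. On the other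
hand $[S]=(ah+b\tau_1-2\tau_2)(h+\tau_1+\tau_2)$ in $H^4(X)$. Using
$\tau_1^2=\tau_2^2=0$ and Lemma~\ref{lem:degree},
\[
0=\int_X(ah-2\tau_2)(h+\tau_2)\,h^{n-2}\tau_1
 =a\int_Xh^n\tau_1+(a-2)\int_Xh^{n-1}\tau_1\tau_2
 =ae+(a-2)e^2 .
\]
Hence $a(1+e)=2e=2(1+e)-2$, and $e+1$ divides $2$. This contradicts $e\ge2$.
\end{proof}

The assumption $n\ge3$ enters here through the Lefschetz theorem, which needs
$\dim X\ge4$.

\begin{proof}[Proof of Theorem \ref{thm:three}]
Let $D=\{u_2b_0+v_2b_1=0\}$ be smooth, with $b_k=u_1m_{k0}+v_1m_{k1}$ for $k=0,1$.
Suppose $S\subset D$ has dimension $n-1$ and $p_g(S)\le G$. Let $S_1\subset X_1$ and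
$S_0\subset\mathbb P^{n+1}$ be its images.

By Lemma~\ref{lem:ruled} the second alternative of Corollary~\ref{cor:step}(i) does
not occur for $S\subset X_2$. So $S\to S_1$ is birational, and $p_g(S_1)\le G$. By
Corollary~\ref{cor:step}(ii), $b_0$ and $b_1$ vanish on $S_1$. Fibers of
$X_1\to\mathbb P^{n+1}$ have dimension at most $1$, so $\dim S_0\ge n-2\ge1$. Thus
Corollary~\ref{cor:step}(ii) applies to $S_1\subset X_1$ with each of $b_0,b_1$,
and all four $m_{kl}$ vanish on $S_0$. In other words $S_0\subset P_D$, where
$\dim P_D\le n-2$ by Lemma~\ref{lem:smooth}. Therefore $S_0=P_D$ is a linear space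
of dimension $n-2<\dim S_1$, and Corollary~\ref{cor:step}(i) gives
$S_0\subset C_1$. By Lemma~\ref{lem:genus}(b), $p_g(S_0)\ge G+1\ge1$, whereas a
linear space of positive dimension has $p_g=0$. This is a contradiction.
\end{proof}

\section{Proof of Proposition \ref{prop:four}}

The proof of Theorem~\ref{thm:two} shows where to look for low-genus subvarieties
on a smooth $D\in|L|$: over a linear space $P$ of dimension
$m=\lfloor n/2\rfloor$. We construct a smooth $D$ that contains the whole preimage
of such a $P$.

Let $c=n+1-m$, so $c\ge m+1$. Let $y_1,\dots,y_c$ be general linear forms on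
$\mathbb P^{n+1}$, $P=\{y_1=\dots=y_c=0\}\cong\mathbb P^m$, and
$X_P=X\cap\{y_1=\dots=y_c=0\}$, the preimage of $P$ under
$\psi:X\to\mathbb P^{n+1}$. By Bertini $X_P$ is smooth of dimension $m$, and
$dy_1,\dots,dy_c$ are independent along $X_P$. Since $\psi$ is birational and
$\mathbb P^{n+1}$ is normal, the fibers of $\psi$ are connected by Zariski's main
theorem. So $X_P$, which maps onto the connected $P$ by a closed map with connected
fibers, is connected, hence irreducible. As $P$ is general, it meets the open set
over which $\psi$ is an isomorphism. So $X_P\to P$ is birational.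

Consider the linear system of all $\sum_a\alpha_ay_a$ with
$\alpha_a\in H^0(X,\mathcal T)$, inside $|L|$, where
$\mathcal T=\tau_1+\dots+\tau_j$ as before. As $\mathcal T$ is globally
generated, its base locus is $X_P$, and by Bertini a general member $D$ is smooth
off $X_P$. Along $X_P$ the differential of its equation is $\sum_a\alpha_a\,dy_a$.
This vanishes nowhere, because $c\ge m+1$ general sections of a globally generated
line bundle have no common zero on the $m$-dimensional $X_P$. So $D$ is smooth. It
contains the rational $m$-fold $X_P$, of genus $0$.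

Now let $1\le s<m$ and $g\ge0$. As in the introduction, there is a hypersurface in
a linear $\mathbb P^{s+1}\subset P$ which is birational to
$\Gamma_g\times\mathcal E^{s-1}$ and so has geometric genus $g$. A general translate
of it under $\mathrm{PGL}$ acting on $P$ is not contained in the proper closed
subset over which $X_P\to P$ fails to be an isomorphism. Its strict transform in
$X_P\subset D$ has dimension $s$ and genus $g$. \qed

\begin{thebibliography}{9}

\bibitem{CFZ} C. Ciliberto, F. Flamini, M. Zaidenberg,
\emph{Gaps for geometric genera}, arXiv:1601.07082 (2016).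

\end{thebibliography}

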